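
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Cancellation of projective modules of rank $\dim R$\\ over positively graded domains}


\begin{abstract}
Let $R=\bigoplus_{i\ge 0}R_i$ be a commutative Noetherian positively graded domain of dimension $d\ge 2$ with $R_+\ne 0$ and $\dim R_0\ge 1$. We prove that every projective $R$-module of rank $d$ is cancellative, with no assumption on its Quillen ideal. More generally, let $R$ be a reduced positively graded Noetherian ring of finite dimension $d\ge2$, each of whose irreducible components has nontrivial grading and a degree-zero part that is not a field. Then the elementary group $E(R\oplus P)$ acts transitively on the unimodular elements of $R\oplus P$ for every projective $R$-module $P$ of constant rank $d$.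
\end{abstract}

\section{The question and the results}

All rings are commutative, and ``projective module'' means finitely generated projective module. A projective $R$-module $P$ is \emph{cancellative} if $P\oplus R^n\cong Q\oplus R^n$, with $Q$ projective and $n\ge 0$, implies $P\cong Q$. By a theorem of Bass, over a Noetherian ring of finite dimension $d$ every projective module of rank at least $d+1$ is cancellative. In rank $d$ this can fail: the tangent bundle of the $2$-sphere gives a module of rank $2$ over a two-dimensional ring that is stably free and not free (Section~\ref{sec:range}).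

A positive grading $R=\bigoplus_{i\ge0}R_i$ provides something extra, the homotopy $x_i\mapsto x_iT^i$ from $R$ to its degree-zero part, and one may hope that it gains one dimension, so that rank $d$ suffices. We write $R_+=\bigoplus_{i\ge1}R_i$ and call the grading \emph{nontrivial} if $R_+\ne0$. A known theorem says that rank $d$ suffices under a condition on $P$. The \emph{Quillen ideal} of a projective $R$-module $P$ is
\[
J(R_0,P)=\{s\in R_0:\ P_s\cong Q\otimes_{(R_0)_s}R_s\text{ for some projective }(R_0)_s\text{-module }Q\}.
\]
The theorem states: if $R$ is a Noetherian positively graded domain of dimension $d\ge2$ with $\dim R_0\ge1$ and $R_+\ne0$, and if $P$ is a projective $R$-module of rank $d$ with $J(R_0,P)\neq 0$, then $P$ is cancellative. In \cite{Ban} it is asked whether the hypothesis $J(R_0,P)\ne0$ is necessary.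

For a domain, $J(R_0,P)\ne 0$ if and only if \emph{$P_s$ is free for some nonzero $s$ of degree $0$}. Indeed, free modules are extended; and if $P_s$ is extended from a projective $(R_0)_s$-module $Q$ with $s\ne0$, then $Q$ becomes free after inverting one more nonzero element of $R_0$. This condition can fail (Section~\ref{sec:example}). It turns out that one should allow $s$ to be homogeneous of positive degree instead; such an $s$ always exists.

\begin{theorem}\label{thm:main}
Let $R=\bigoplus_{i\ge0}R_i$ be a Noetherian positively graded domain of dimension $d\ge2$ with $\dim R_0\ge1$ and $R_+\ne0$. Then every projective $R$-module of rank $d$ is cancellative.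
\end{theorem}

So the hypothesis $J(R_0,P)\ne0$ is not necessary. (The condition $d\ge 2$ is automatic: if $0\ne\mathfrak m\in\operatorname{Max}R_0$, then $0\subsetneq R_+\subsetneq\mathfrak m+R_+$ is a chain of primes.)

We prove Theorem~\ref{thm:main} by carrying every unimodular element of $R\oplus P$ to $(1,0)$ by an automorphism. The automorphisms can be taken elementary, and $R$ need not be a domain. Write $\operatorname{Um}(R\oplus P)$ for the set of unimodular elements and $E(R\oplus P)$ for the group generated by transvections; the definitions are recalled in Section~\ref{sec:conv}. The minimal primes of a graded Noetherian ring are homogeneous (Section~\ref{sec:conv}), so the quotients by them are graded.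

\begin{theorem}\label{thm:strong}
Let $R$ be a positively graded Noetherian ring of dimension $d$, $2\le d<\infty$, such that for every minimal prime $\mathfrak p$ of $R$ the graded domain $R/\mathfrak p$ has nontrivial grading and its degree-zero part is not a field. Let $P$ be a projective $R$-module of constant rank $d$.
\begin{enumerate}
\item[(a)] If $R$ is reduced, then $E(R\oplus P)$ acts transitively on $\operatorname{Um}(R\oplus P)$.
\item[(b)] In all cases $P$ is cancellative.
\end{enumerate}
\end{theorem}

For a domain the hypotheses of the two theorems agree.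

\medskip
\noindent\textbf{Idea of the proof.} Inverting all nonzero homogeneous elements of a graded domain with $R_+\neq0$ gives a Laurent polynomial ring $K[y,y^{-1}]$ over a field, and this is a principal ideal domain. So there is always a nonzero \emph{homogeneous} $s$ with $P_s$ free, and $s$ may be taken of positive degree. Bass's theorem over $R/s^NR$, a ring of dimension at most $d-1$, then reduces cancellation to the following: given a unimodular row $r$ of length $d+1$ with $r\equiv e_1$ modulo $I=s^mR$, find $\delta\in GL_{d+1}(R)$ with $r\delta=e_1$ and $\delta\equiv1\bmod I$. The congruence on $\delta$ is what allows it to act on $R\oplus P$ and not only on $R_s\oplus P_s$.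

This relative problem is an absolute problem over the double $D=R\times_{R/I}R$. Since $\deg s>0$, we have $I\subset R_+$; hence $D$ is again positively graded of dimension $d$ with $D_0=R_0$, and the row $v=(r,e_1)$ over $D$ that has to be completed has degree-zero part $e_1$. The homotopy above joins $v$ to $e_1$ by a row $v(T)$ over $D[T]$, and by Quillen's patching theorem it is enough to complete $v(T)$ locally over $R_0$. Locally at a maximal ideal $\mathfrak m$ of $R_0$ the homotopy carries a completion of $v$ to one of $v(T)$; and $v$ can be completed there because an element $0\ne b\in\mathfrak m$ cuts $\operatorname{Spec}D_{\mathfrak m}$ into two pieces of dimension at most $d-1$. This is where $\dim R_0\ge1$ is used.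

Sections~\ref{sec:rows}--\ref{sec:graded} prove Theorem~\ref{thm:main}; Sections~\ref{sec:elementary} and~\ref{sec:strong} prove Theorem~\ref{thm:strong}.

\section{A module with zero Quillen ideal, and the proof in miniature}\label{sec:example}

This section illustrates the method on an example; the proofs do not depend on it. Matrices act on rows from the right, $e_1$ is the row $(1,0,\dots,0)$ and $e_{ij}(z)=1+zE_{ij}$ is the usual elementary matrix.

Let $k$ be a field, $0\ne c\in k$, $A=k[x]$ and $R=A[t^2,t^3]\subset A[t]$, with $\deg x=0$ and $\deg t=1$. Thus $R$ consists of the polynomials in $t$ without linear term. It is a Noetherian graded domain with $R_0=A$, and $d=2$ since $A[t]$ is finite over $R$. Put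
\[
L=\{f_0+f_1t+f_2t^2+\cdots\in A[t]:\ f_1=cf_0\}.
\]
This is an $R$-submodule of $A[t]$ that contains $t^2A[t]$. Let $L'$ be the module defined in the same way with $-c$ in place of $c$. Then $LL'\subset R$, and $LL'$ contains $(1+ct)(1-ct)=1-c^2t^2$ and $t^2\cdot t^2=t^4$, hence also
\[
(1+c^2t^2)(1-c^2t^2)+c^4t^4=1 .
\]
So $L$ is an invertible fractional ideal, i.e.\ projective of rank $1$, and $P=R\oplus L$ is projective of rank $2=d$.

\emph{The Quillen ideal of $P$ is zero.} Let $0\ne g\in A$, $B=A_g$, and suppose $P_g\cong Q\otimes_BR_g$. Taking second exterior powers, $L_g\cong(\Lambda^2Q)\otimes_BR_g$, and $\Lambda^2Q\cong B$ because $B$ is a principal ideal domain. So $L_g=fR_g$ for some $f\in L_g$. Since $L\,A[t]$ contains $(1+ct)(1-ct)+c^2t^2=1$, we get $fB[t]=L_gB[t]=B[t]$, so $f$ is a unit of $B[t]$, i.e.\ of $B$. But $f\in L_g$ has linear coefficient $cf\ne0$, a contradiction.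

\emph{Inverting $s=t^2$ makes $P$ free.} Indeed $t^2A[t]\subset L\subset A[t]$ gives $L_s=A[t,t^{-1}]=R_s$. The elements $p_1=(1,0)$ and $p_2=(0,t^2)$ of $P$ form a basis of $P_s$, and the coordinates of $(f,g)\in P$ are $f$ and $g/t^2$. They lie in $s^{-2}R$, since $t^2g\in t^2A[t]\subset R$.

\emph{Moving a unimodular element.} Put $I=s^2R=t^4R$, $\tau=t^4$, and consider
\[
(a,p)=(1+x\tau,\ \tau p_2),\qquad\text{with coordinate row } r=(1+x\tau,\,0,\,\tau)\equiv e_1\bmod I .
\]
The component of $p$ in $L$ is $t^6$, and $(a,p)$ is unimodular because $(1-x\tau)(1+x\tau)+x^2t^2\cdot t^6=1$ and multiplication by $x^2t^2\in L'$ is a linear form $L\to R$. It is easy to reduce the row: $r\,e_{31}(-x)\,e_{13}(-\tau)=e_1$. But $e_{31}(-x)$ does not act on $R\oplus P$. It would send the element $(0,(0,1+ct))$, whose coordinate row is $(0,0,(1+ct)/t^2)$, to an element with first coordinate $-x(1+ct)/t^2\notin R$. The remedy is to undo the offending operation at the end, which does not change the result because $e_1e_{31}(x)=e_1$. In the rows and columns $1$ and $3$,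
\[
\delta=e_{31}(-x)\,e_{13}(-\tau)\,e_{31}(x)\quad\text{is}\quad
\begin{pmatrix}1-x\tau&-\tau\\ x^2\tau&1+x\tau\end{pmatrix},
\]
and $r\delta=e_1$, $\delta\equiv1\bmod I$. On $(y,g)\in R\oplus L$, with the summand $R$ of $P$ untouched, $\delta$ acts by
\[
(y,g)\mapsto\bigl((1-xt^4)y+x^2t^2g,\ -t^6y+(1+xt^4)g\bigr),
\]
which is again in $R\oplus L$, as $t^2A[t]$ is contained in both $R$ and $L$. The inverse of $\delta$ is also congruent to $1$ modulo $I$ and acts as well. So $\delta$ gives an automorphism of $R\oplus P$ with $(a,p)\mapsto(1,0)$.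

\emph{The general mechanism.} We have used two matrices, $\gamma_1=e_{31}(-x)e_{13}(-\tau)$ with $r\gamma_1=e_1$ and $\gamma_2=e_{31}(-x)$ with $e_1\gamma_2=e_1$, which agree modulo $I$, and $\delta=\gamma_1\gamma_2^{-1}$. In other words, $(\gamma_1,\gamma_2)$ is one matrix over $D=\{(f,g)\in R\times R:f-g\in I\}$ that carries the row $v=(r,e_1)$ over $D$ to $e_1$. To find such a matrix in general we use the grading of $D$. Here $D_0=\{(f,f):f\in A\}$, and replacing $t$ by $tT$ gives a path $v(T)=\bigl((1+x\tau T^4,1),\,0,\,(\tau T^4,0)\bigr)$ from $v(0)=e_1$ to $v(1)=v$.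

\section{Conventions and textbook facts}\label{sec:conv}

Gradings are indexed by the nonnegative integers, except that a localization at homogeneous elements is graded by $\mathbb Z$. For a graded ring $R$ the ring $A=R_0=R/R_+$ is Noetherian if $R$ is. For $\mathfrak m\in\operatorname{Max}A$ and an $A$-module $M$ we write $M_{\mathfrak m}=M\otimes_AA_{\mathfrak m}$.

\emph{Unimodular elements.} $\operatorname{Um}(R\oplus P)$ is the set of $(a,p)\in R\oplus P$ such that $xa+\psi(p)=1$ for some $x\in R$, $\psi\in P^*$; equivalently, $(a,p)\notin\mathfrak n(R\oplus P)$ for every maximal ideal $\mathfrak n$ of $R$. Similarly, $\operatorname{Um}(P)$ is the set of $p\in P$ with $\psi(p)=1$ for some $\psi\in P^*$. $E(R\oplus P)$ is the group generated by the \emph{transvections}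
\[
(y,q)\mapsto(y,q+yp')\quad(p'\in P),\qquad (y,q)\mapsto(y+\psi(q),q)\quad(\psi\in P^*).
\]
For $P=R^{n-1}$ we write $\operatorname{Um}_n(R)$; its elements are rows. Matrices act on rows from the right, $e_1=(1,0,\dots,0)$, $e_{ij}(x)=1+xE_{ij}$ for $i\ne j$, and $E_n(R)$ is the group generated by the $e_{ij}(x)$, $x\in R$.

\emph{Bass's theorem} \cite[Ch.~IV, \S3]{Bass}. Let $N$ be a Noetherian ring of finite dimension, $P$ a projective $N$-module of rank at least $\dim N+1$ and $(a,p)\in\operatorname{Um}(N\oplus P)$. Then there is $q\in P$ with $p+aq\in\operatorname{Um}(P)$, i.e.\ $\psi(p+aq)=1$ for some $\psi\in P^*$. Consequently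
\[
(a,p)\to(a,p+aq)\to\bigl(a+(1-a)\psi(p+aq),\,p+aq\bigr)=(1,p+aq)\to(1,0)
\]
is a sequence of transvections, and $E(N\oplus P)$ is transitive on $\operatorname{Um}(N\oplus P)$.

\emph{Quillen's patching theorem} \cite[Theorem~1]{Quillen}. Let $D$ be a ring and $M$ a finitely presented $D[T]$-module. If $M_{\mathfrak n}$ is extended from $D_{\mathfrak n}$ for every $\mathfrak n\in\operatorname{Max}D$, then $M$ is extended from $D$.

\emph{Heights in graded rings} \cite[Theorem~1.5.8]{BH}. Let $C$ be a graded Noetherian ring, $\mathfrak n$ a prime of $C$ that is not homogeneous and $\mathfrak n^*$ the ideal generated by the homogeneous elements of $\mathfrak n$. Then $\mathfrak n^*$ is prime and $\operatorname{ht}\mathfrak n=\operatorname{ht}\mathfrak n^*+1$. In particular minimal primes are homogeneous.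

\begin{lemma}\label{lem:cancel}
Let $R$ be a Noetherian ring of finite dimension $d$ and $P$ a projective $R$-module of constant rank $d$. If every $(a,p)\in\operatorname{Um}(R\oplus P)$ is carried to $(1,0)$ by an automorphism of $R\oplus P$, then $P$ is cancellative.
\end{lemma}

\begin{proof}
First, for any projective module $P'$: if automorphisms of $R\oplus P'$ carry every unimodular element to $(1,0)$, then $R\oplus P'\cong R\oplus Q'$ implies $P'\cong Q'$. For let $(a,p)$ be the image in $R\oplus P'$ of the generator of the summand $R$ of $R\oplus Q'$. It is unimodular and $Q'\cong(R\oplus P')/R(a,p)\cong(R\oplus P')/R(1,0)\cong P'$.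

Let $P\oplus R^n\cong Q\oplus R^n$ with $n\ge1$. If $n\ge2$, then $P\oplus R^{n-1}$ has rank at least $d+1$, and by Bass's theorem the first paragraph applies to $P'=P\oplus R^{n-1}$ and gives $P\oplus R^{n-1}\cong Q\oplus R^{n-1}$. Going down, we reach $n=1$, where the hypothesis on $P$ applies.
\end{proof}

\section{From modules to rows}\label{sec:rows}

\begin{lemma}\label{lem:s}
Let $R$ be a positively graded domain with $R_+\ne0$ and $P$ a projective $R$-module. There is a nonzero homogeneous $s\in R$ of positive degree such that $P_s$ is free.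
\end{lemma}

\begin{proof}
Let $\Sigma$ be the set of nonzero homogeneous elements of $R$ and $G=\Sigma^{-1}R$. Every nonzero homogeneous element of $G$ is a unit with homogeneous inverse. So $K=G_0$ is a field, and the degrees of the nonzero homogeneous elements of $G$ form a subgroup $e\mathbb Z$ of $\mathbb Z$, with $e>0$ as $R_+\ne0$. If $y\in G$ is nonzero and homogeneous of degree $e$, then $G_{ne}=Ky^n$ for all $n\in\mathbb Z$, so $G=K[y,y^{-1}]$ is a Laurent polynomial ring (cf.\ \cite[Lemma~1.5.7]{BH}). This is a principal ideal domain, hence $\Sigma^{-1}P$ is free. As $P$ is finitely presented, $P_h$ is free for some $h\in\Sigma$. Take $s=hh'$ with $0\ne h'$ homogeneous of positive degree.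
\end{proof}

For later use we continue without assuming that $R$ is a domain.

\begin{definition}[Setup]\label{setup}
$R$ is a positively graded Noetherian ring of finite dimension $d$, $A=R_0$, and $P$ is a projective $R$-module of constant rank $d$. Further, $s\in R$ is a homogeneous nonzerodivisor of positive degree such that $P_s$ is free. Then $P\subset P_s$, and after scaling a basis of $P_s$ by a power of $s$ we obtain $p_1,\dots,p_d\in P$ that form a basis of $P_s$. Let $\pi_i\colon P\to R_s$ be the coordinate functions and $F=\bigoplus Rp_i\subset P$. As $P$ is finitely generated, there is $\ell\ge0$ with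
\[
s^\ell\pi_i(P)\subset R\quad(1\le i\le d),\qquad\text{hence}\qquad s^\ell P\subset F\subset P .
\]
Fix $m\ge\max(1,\ell)$ and put $I=s^mR$.
\end{definition}

\begin{lemma}\label{lem:rows}
In the setup of Definition~\ref{setup}, every $(a,p)\in\operatorname{Um}(R\oplus P)$ can be changed by an element of $E(R\oplus P)$ so that $a\equiv1\bmod I$ and $p=\sum c_ip_i$ with $c_i\in I$. Then $r=(a,c_1,\dots,c_d)$ is in $\operatorname{Um}_{d+1}(R)$ and $r\equiv e_1\bmod I$.
\end{lemma}

\begin{proof}
Let $\overline R=R/s^{m+\ell}R$. Since $s$ is a nonzerodivisor, $\dim\overline R\le d-1$, so Bass's theorem applies to $P\otimes\overline R$, which has rank $d$: transvections over $\overline R$ move the image of $(a,p)$ to $(1,0)$. They lift to transvections of $R\oplus P$, since $P\to P\otimes\overline R$ is onto and linear forms on $P\otimes \overline R$ lift to $P$, as $P$ is projective. So we may assume $a\equiv1\bmod s^{m+\ell}R$ and $p\in s^{m+\ell}P\subset s^mF$. If a maximal ideal $\mathfrak n$ contained all entries of $r$, then $(a,p)\in\mathfrak n(R\oplus P)$, contrary to unimodularity.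
\end{proof}

\begin{lemma}\label{lem:return}
In the setup of Definition~\ref{setup}, let $\delta\in GL_{d+1}(R)$ with $\delta\equiv1\bmod I$. Acting on coordinate rows with respect to the basis $(1,0),(0,p_1),\dots,(0,p_d)$ of $R_s\oplus P_s$, $\delta$ restricts to an automorphism of $R\oplus P$.
\end{lemma}

\begin{proof}
An element of $R\oplus P$ has a coordinate row $x\in R\times(s^{-\ell}R)^d$, and $x\delta=x+x(\delta-1)$. The entries of $\delta-1$ are in $s^mR$ and $m\ge\ell$, so $x(\delta-1)\in R^{d+1}$, which is the coordinate row of an element of $R\oplus F\subset R\oplus P$. So $\delta$ maps $R\oplus P$ into itself, and so does $\delta^{-1}\equiv1\bmod I$.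
\end{proof}

Thus we need, for $r$ as in Lemma~\ref{lem:rows}, a matrix $\delta\in GL_{d+1}(R)$ with $\delta\equiv1\bmod I$ and $r\delta=e_1$.

\section{The double}\label{sec:double}

In the setup of Definition~\ref{setup} let
\[
D=R\times_{R/I}R=\{(x,y)\in R\times R:\ x-y\in I\},
\]
and for $r\in\operatorname{Um}_{d+1}(R)$ with $r\equiv e_1\bmod I$ let $v=(r,e_1)\in D^{d+1}$.

\begin{lemma}\label{lem:double}
\begin{enumerate}
\item[(1)] $D$ is a positively graded Noetherian ring of dimension $d$ with $D_0=\{(x,x):x\in A\}=A$.
\item[(2)] If $b\in A$ is a nonzerodivisor of $R$, then it is a nonzerodivisor of $D$.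
\item[(3)] $v\in\operatorname{Um}_{d+1}(D)$, and the degree-zero component of $v$ is $e_1$.
\item[(4)] If $\gamma\in GL_{d+1}(D)$ and $v\gamma=e_1$, write $\gamma=(\gamma_1,\gamma_2)$ with $\gamma_i\in GL_{d+1}(R)$. Then $\delta=\gamma_1\gamma_2^{-1}$ satisfies $r\delta=e_1$ and $\delta\equiv1\bmod I$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) $I=s^mR$ is homogeneous, so $D$ is graded. Since $\deg s>0$ and $m\ge1$, we have $I\subset R_+$, so $(x,y)\in D$ with $x,y\in A$ forces $x=y$. The map $(x,y)\mapsto(y,x-y)$ is an isomorphism $D\cong R\oplus I$ of modules over the diagonal $R\subset D$. Hence $D$ is a finite extension of $R$, and so it is Noetherian of dimension $d$.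

(2) $b$ is a nonzerodivisor of $R\times R\supset D$.

(3) $R\times R$ is integral over $D$, so every maximal ideal of $D$ is contracted from a maximal ideal of $R\times R$. Since $r$ and $e_1$ are unimodular over $R$, no such ideal contains all entries of $v$. As $r-e_1$ has entries in $I\subset R_+$, the degree-zero component of $v$ is $(e_1,e_1)$.

(4) $v\gamma=e_1$ means $r\gamma_1=e_1$ and $e_1\gamma_2=e_1$. So $r\delta=e_1\gamma_2^{-1}=e_1$. As $\gamma$ has entries in $D$, we have $\gamma_1\equiv\gamma_2$ and hence $\delta\equiv1\bmod I$.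
\end{proof}

Positivity of $\deg s$ enters in (1) and (3). For $s$ of degree $0$, $D_0$ would be the double of $A$ along $s^mA$, and $v$ would in general have a nontrivial row over $D_0$ as its degree-zero component.

\section{Unimodular rows over a positively graded ring}\label{sec:graded}

It remains to complete rows of length $d+1$ with degree-zero component $e_1$ over a graded ring $D$ of dimension $d$. Bass's theorem would need length $d+2$. We first work locally over $A=D_0$. Localizing at a maximal ideal $\mathfrak m$ of $A$ need not lower the dimension, because the ideal $\mathfrak m+D_+$ survives. But if $b\in\mathfrak m$ is a nonzerodivisor of $D$, then $\operatorname{Spec}D_{\mathfrak m}$ is the union of two pieces, where $b$ vanishes and where it does not, and both have dimension at most $d-1$ (Lemma~\ref{lem:dims}). For instance, if $D=k[x,t]$ with $A=k[x]$, $\mathfrak m=(x)$ and $b=x$, then $D_{\mathfrak m}/xD_{\mathfrak m}=k[t]$ and $D_{\mathfrak m}[1/x]=k(x)[t]$; without localizing at $\mathfrak m$, the ring $D[1/x]$ would still have dimension $2$. Such a decomposition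 is enough: the entries of a row can be put in general position on both pieces at once.

\begin{lemma}\label{lem:pieces}
Let $N$ be a Noetherian ring, $b\in N$ and $d\ge1$. If $\dim N/bN\le d-1$ and $\dim N[1/b]\le d-1$, then $\operatorname{Um}_{d+1}(N)=e_1E_{d+1}(N)$.
\end{lemma}

\begin{proof}
For a prime $\mathfrak p$ of $N$ let $h(\mathfrak p)$ be the height of $\mathfrak p/bN$ in $N/bN$ if $b\in\mathfrak p$, and the height of $\mathfrak pN[1/b]$ in $N[1/b]$ if $b\notin\mathfrak p$. Then $h(\mathfrak p)\le d-1$ for all $\mathfrak p$, and $\mathfrak p\subsetneq\mathfrak p'$ implies $h(\mathfrak p)<h(\mathfrak p')$ if both primes contain $b$ or neither does.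

Let $(v_0,\dots,v_d)\in\operatorname{Um}_{d+1}(N)$. We construct $w_j=v_j+x_jv_d$ for $0\le j\le d-1$ such that for $0\le j\le d$:
\begin{equation}\tag{$*_j$}
\text{if a prime }\mathfrak p\text{ contains }w_0,\dots,w_{j-1}\text{ but not }v_d,\text{ then }h(\mathfrak p)\ge j .
\end{equation}
$(*_0)$ is trivial. Assume $(*_j)$ with $j<d$. Among the primes that contain $b,w_0,\dots,w_{j-1}$ take the minimal ones; among the primes that contain $w_0,\dots,w_{j-1}$ but not $b$ take the minimal ones; and let $\mathcal P$ consist of all these primes that do not contain $v_d$. The set $\mathcal P$ is finite because $N/bN$ and $N[1/b]$ are Noetherian. Let $\mathfrak p_1,\dots,\mathfrak p_l$ be its maximal members. As they are pairwise incomparable, the intersection of those $\mathfrak p_i$ with $v_j\notin\mathfrak p_i$ is not contained in any of the others. By prime avoidance there is $x_j$ that lies in every $\mathfrak p_i$ with $v_j\notin\mathfrak p_i$ and in no $\mathfrak p_i$ with $v_j\in\mathfrak p_i$. Since $v_d\notin\mathfrak p_i$, exactly one of $v_j$ and $x_jv_d$ lies in $\mathfrak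 p_i$, so $w_j=v_j+x_jv_d\notin\mathfrak p_i$ for all $i$. Hence $w_j$ lies in no member of $\mathcal P$. Now let $\mathfrak p$ contain $w_0,\dots,w_j$ but not $v_d$. It contains some $\mathfrak p'\in\mathcal P$ such that $b$ lies in both or in neither of $\mathfrak p$ and $\mathfrak p'$, and $\mathfrak p'\ne\mathfrak p$ since $w_j\notin\mathfrak p'$. So $h(\mathfrak p)\ge h(\mathfrak p')+1\ge j+1$, which proves $(*_{j+1})$.

By $(*_d)$ and $h\le d-1$, a prime that contains $w_0,\dots,w_{d-1}$ also contains $v_d$, hence all $v_j=w_j-x_jv_d$, which is impossible. So $\sum_{j<d}y_jw_j=1$ for suitable $y_j\in N$. Elementary operations change $(v_0,\dots,v_d)$ to $(w_0,\dots,w_{d-1},v_d)$, then the last entry to $v_d+(1-v_d)\sum y_jw_j=1$, then the other entries to $0$, and finally $(0,\dots,0,1)$ to $(1,0,\dots,0,1)$ and to $e_1$.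
\end{proof}

\begin{lemma}\label{lem:dims}
Let $D$ be a positively graded Noetherian ring of finite dimension $d$, $A=D_0$, $\mathfrak m\in\operatorname{Max}A$, and let $b\in\mathfrak m$ be a nonzerodivisor of $D$. Then $\dim D_{\mathfrak m}/bD_{\mathfrak m}\le d-1$ and $\dim D_{\mathfrak m}[1/b]\le d-1$.
\end{lemma}

\begin{proof}
Minimal primes consist of zerodivisors, so a prime of $D$ containing $b$ is not minimal, and a chain of primes containing $b$ can be extended downward. This gives the first inequality.

Let $C=D_{\mathfrak m}[1/b]$. It is a positively graded Noetherian ring with $C_0=A_{\mathfrak m}[1/b]$. Let $\mathfrak n$ be a maximal ideal of $C$. We claim that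
\[
\operatorname{ht}\mathfrak n\le\operatorname{ht}(\mathfrak q+C_+)\quad\text{for some }\mathfrak q\in\operatorname{Max}C_0 .
\]
If $\mathfrak n$ is homogeneous, then $C/\mathfrak n$ is a field with a positive grading, hence concentrated in degree $0$, so $\mathfrak n=\mathfrak q+C_+$ with $\mathfrak q=\mathfrak n\cap C_0$. If $\mathfrak n$ is not homogeneous, then $\operatorname{ht}\mathfrak n=\operatorname{ht}\mathfrak n^*+1$. Choose $\mathfrak q\in\operatorname{Max}C_0$ containing $\mathfrak n^*\cap C_0$. Then $\mathfrak n^*\subset\mathfrak q+C_+$ because $\mathfrak n^*$ is homogeneous, and the inclusion is strict because $\mathfrak q+C_+$ is maximal, while $\mathfrak n^*\subsetneq\mathfrak n$ is not. So $\operatorname{ht}(\mathfrak q+C_+)\ge\operatorname{ht}\mathfrak n^*+1=\operatorname{ht}\mathfrak n$.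

Let $\mathfrak q'$ be the contraction of $\mathfrak q$ to $A$. Then $\mathfrak q'\subset\mathfrak m$ and $b\notin\mathfrak q'$, so $\mathfrak q'\subsetneq\mathfrak m$. As $C$ is a localization of $D$ and $\mathfrak q+C_+$ contracts to $\mathfrak q'+D_+$,
\[
\operatorname{ht}(\mathfrak q+C_+)=\operatorname{ht}(\mathfrak q'+D_+)<\operatorname{ht}(\mathfrak m+D_+)\le d .\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:GL}
Let $D$ be a positively graded Noetherian ring of finite dimension $d\ge1$, $A=D_0$, such that every maximal ideal of $A$ contains a nonzerodivisor of $D$. Let $v\in\operatorname{Um}_{d+1}(D)$ have degree-zero component $e_1$. Let $\varphi\colon D\to D[T]$ be the ring homomorphism with $\varphi(x)=xT^i$ for $x\in D_i$, and $v(T)=\varphi(v)$. Then: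
\begin{enumerate}
\item[(1)] $v(1)=v$, $v(0)=e_1$, and $v(T)\in e_1E_{d+1}(D_{\mathfrak m}[T])$ for all $\mathfrak m\in\operatorname{Max}A$.
\item[(2)] There is $\gamma\in GL_{d+1}(D)$ with $v\gamma=e_1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) The values at $T=1$ and $T=0$ are clear from the definition of $\varphi$. By Lemmas~\ref{lem:pieces} and~\ref{lem:dims}, $v=e_1\varepsilon$ with $\varepsilon\in E_{d+1}(D_{\mathfrak m})$. Since $\varphi$ is $A$-linear, it extends to $D_{\mathfrak m}\to D_{\mathfrak m}[T]$; applying it, $v(T)=e_1\varphi(\varepsilon)$.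

(2) The row $v(T)$ is unimodular. Let $M$ be the kernel of the surjection $v(T)\colon D[T]^{d+1}\to D[T]$ on columns. This is a finitely generated projective module. Over $D_{\mathfrak m}[T]$ write $v(T)=e_1\varepsilon$ with $\varepsilon$ invertible, by (1); then $\varepsilon$ maps $M_{\mathfrak m}$ isomorphically onto $\ker e_1$, which is free. If $\mathfrak n\in\operatorname{Max}D$, choose $\mathfrak m\in\operatorname{Max}A$ containing $\mathfrak n\cap A$. Then $D_{\mathfrak n}$ is a localization of $D_{\mathfrak m}$, so $M_{\mathfrak n}$ is free over $D_{\mathfrak n}[T]$. By Quillen's theorem $M$ is extended from $D$, so $M/(T-1)M\cong M/TM$. The sequence $0\to M\to D[T]^{d+1}\to D[T]\to0$ splits, so these two modules are the kernels of $v(1)=v$ and $v(0)=e_1$: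
\[
\ker v\cong\ker e_1\cong D^d .
\]
Let $u$ be a column with $vu=1$. Then $D^{d+1}=Du\oplus\ker v$, and the matrix $\gamma$ whose columns are $u$ and a basis of $\ker v$ is invertible with $v\gamma=e_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $P$ be a projective $R$-module of rank $d$ and $(a,p)\in\operatorname{Um}(R\oplus P)$. With $s$ from Lemma~\ref{lem:s} we are in the setup of Definition~\ref{setup}. By Lemma~\ref{lem:rows} we may assume that $(a,p)$ has a coordinate row $r\in\operatorname{Um}_{d+1}(R)$ with $r\equiv e_1\bmod I$. Let $D$ and $v=(r,e_1)$ be as in Section~\ref{sec:double}. Since $A$ is a domain and not a field, every $\mathfrak m\in\operatorname{Max}A$ contains some $b\ne0$, which is a nonzerodivisor of $R$ and hence of $D$. So, by Lemma~\ref{lem:double}(1)--(3), Proposition~\ref{prop:GL} applies to $D$ and $v$ and gives $\gamma\in GL_{d+1}(D)$ with $v\gamma=e_1$. By Lemma~\ref{lem:double}(4) there is $\delta\in GL_{d+1}(R)$ with $\delta\equiv1\bmod I$ and $r\delta=e_1$, and by Lemma~\ref{lem:return} it defines an automorphism of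 $R\oplus P$, which sends $(a,p)$ to $(1,0)$. Now Lemma~\ref{lem:cancel} shows that $P$ is cancellative.
\end{proof}

The hypothesis $\dim R_0\ge1$ was used only to find $b$. If $A$ is a field, then $D_{\mathfrak m}=D$ and the localization over $A$ gains nothing.

\section{Keeping the matrices elementary}\label{sec:elementary}

For Theorem~\ref{thm:strong} two things must be improved. Quillen's theorem yields $\gamma$ in $GL_{d+1}(D)$, and we want it in $E_{d+1}(D)$ (Lemma~\ref{lem:C}). And even if $\gamma$ is elementary, the elementary factors of $\gamma_1$ and $\gamma_2$ need not act on $R\oplus P$, as Section~\ref{sec:example} shows; we must rewrite $\gamma_1\gamma_2^{-1}$ as a product of elementary matrices each of which acts (Lemma~\ref{lem:D}). Both come down to conjugates of elementary matrices.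

Throughout this section $S$ is a ring and $n\ge3$. The results will be applied with $n=d+1$, so this is where $d\ge2$ is used. We write $\epsilon_\kappa$ for the $\kappa$-th standard column and $e_\kappa$ for the $\kappa$-th standard row.

\begin{lemma}\label{lem:A}
Let $u\in S^n$ be a column, $\alpha<\beta$, $w=u_\beta e_\alpha-u_\alpha e_\beta$ (a row), and $z,y\in S$. Then $1+zy\,uw$ is a product of matrices $e_{ij}(x)$ with $x\in zS\cup yS$.
\end{lemma}

\begin{proof}
Note that $wu=0$. As $n\ge3$ there is $\kappa\ne\alpha,\beta$, and $w\epsilon_\kappa=0$. Put $u^\circ=u-u_\kappa\epsilon_\kappa$. Then $wu^\circ=0$ and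
\[
1+zy\,uw=(1+zy\,u^\circ w)(1+zy\,u_\kappa\epsilon_\kappa w),
\]
because the cross term contains $w\epsilon_\kappa=0$. The second factor is $\prod_{l\ne\kappa}e_{\kappa l}(zyu_\kappa w_l)$. For the first, let $g=z\,u^\circ e_\kappa$ and $h=y\,\epsilon_\kappa w$. Since $e_\kappa u^\circ=0$, $w\epsilon_\kappa=0$ and $wu^\circ=0$, we have $g^2=h^2=hg=0$, while $gh=zy\,u^\circ w$. Hence
\[
(1+g)(1+h)(1-g)(1-h)=(1+g+h+gh)(1-g-h+gh)=1+gh .
\]
Finally $1\pm g=\prod_{l\ne\kappa}e_{l\kappa}(\pm zu_l)$ and $1\pm h=\prod_{l\ne\kappa}e_{\kappa l}(\pm yw_l)$.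
\end{proof}

\textbf{Suslin's formula.} Let $\gamma\in GL_n(S)$, $i\ne j$, let $u$ be the $i$-th column of $\gamma$, and $w$, $u'$ the $j$-th and $i$-th rows of $\gamma^{-1}$. Then $wu=0$ and $u'u=1$. Put $w^{\alpha\beta}=u_\beta e_\alpha-u_\alpha e_\beta$ and $c_{\alpha\beta}=w_\alpha u'_\beta-w_\beta u'_\alpha$. We claim $w=\sum_{\alpha<\beta}c_{\alpha\beta}w^{\alpha\beta}$. Since $c_{\alpha\beta}$ and $w^{\alpha\beta}$ both change sign when $\alpha,\beta$ are interchanged, the $e_\alpha$-coefficient of the sum is
\[
\sum_{\beta\ne\alpha}(w_\alpha u'_\beta-w_\beta u'_\alpha)u_\beta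
=w_\alpha(1-u'_\alpha u_\alpha)+u'_\alpha w_\alpha u_\alpha=w_\alpha .
\]
As $w^{\alpha\beta}u=0$ for all $\alpha,\beta$, it follows that for $x\in S$
\begin{equation}\label{eq:suslin}
\gamma e_{ij}(x)\gamma^{-1}=1+x\,uw=\prod_{\alpha<\beta}\bigl(1+xc_{\alpha\beta}\,u\,w^{\alpha\beta}\bigr),
\end{equation}
and every factor on the right is of the form treated in Lemma~\ref{lem:A}, for any factorization $xc_{\alpha\beta}=zy$.

The next lemma clears denominators in an elementary matrix that depends on a parameter.

\begin{lemma}\label{lem:B}
Let $f\in S$ and $\theta(Y)\in E_n(S_f[Y])$ with $\theta(0)=1$. Then for some $N\geq 0$ there is $\tilde\theta(Y)\in E_n(S[Y])$ with $\tilde\theta(0)=1$ whose image over $S_f[Y]$ is $\theta(f^NY)$.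
\end{lemma}

\begin{proof}
Write $\theta=\prod_{k=1}^{K} e_{i_kj_k}(a_k+Yg_k)$ with $a_k\in S_f$, $g_k\in S_f[Y]$, and let $\gamma_k=\prod_{l\le k}e_{i_lj_l}(a_l)$. Since $\gamma_K=\theta(0)=1$, splitting $e_{i_kj_k}(a_k+Yg_k)=e_{i_kj_k}(a_k)e_{i_kj_k}(Yg_k)$ gives
\[
\theta=\prod_k\gamma_k\,e_{i_kj_k}(Yg_k)\,\gamma_k^{-1}.
\]
By \eqref{eq:suslin} each factor is a product of matrices $1+Yg\,u(u_\beta e_\alpha-u_\alpha e_\beta)$, where $u$ has entries in $S_f$ and $g\in S_f[Y]$. Write $u=\tilde u/f^q$, $g=\tilde g/f^q$ with $\tilde u\in S^n$, $\tilde g\in S[Y]$. For $N\ge3q$, substituting $f^NY$ for $Y$ gives the image of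
\[
1+f^{N-3q}\,Y\,\tilde g(f^NY)\;\tilde u(\tilde u_\beta e_\alpha-\tilde u_\alpha e_\beta),
\]
which is in $E_n(S[Y])$ by Lemma~\ref{lem:A} and equals $1$ at $Y=0$. Take $N$ large enough for all factors.
\end{proof}

In the following lemma we pass from $v(0)$ to $v(T)$ in finitely many steps $v(xT)\to v(x'T)$, where each difference $x'-x$ is divisible by a high power of an element $f$ such that the assertion is known over $D_f$.

\begin{lemma}[local--global]\label{lem:C}
Let $D$ be an algebra over a ring $A$ and $v(T)\in\operatorname{Um}_n(D[T])$ with $v(0)=e_1$ and $v(T)\in e_1E_n(D_{\mathfrak m}[T])$ for all $\mathfrak m\in\operatorname{Max}A$. Then $v(T)\in e_1E_n(D[T])$.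
\end{lemma}

\begin{proof}
A relation $v(T)=e_1\prod e_{i_kj_k}(a_k)$ over $D_{\mathfrak m}[T]$ involves finitely many denominators and holds already over $D_f[T]$ for some $f\in A\setminus\mathfrak m$. So there are $f_1,\dots,f_q\in A$ that generate the unit ideal with $v(T)\in e_1E_n(D_{f_j}[T])$ for all $j$.

Fix $f=f_j$ and write $v(T)=e_1\varepsilon(T)$ with $\varepsilon(T)\in E_n(D_f[T])$. Since $e_1\varepsilon(0)=v(0)=e_1$, we may replace $\varepsilon(T)$ by $\varepsilon(0)^{-1}\varepsilon(T)$ and assume $\varepsilon(0)=1$. Let $S=D[T,X]$ and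
\[
\theta(Y)=\varepsilon(XT)^{-1}\,\varepsilon\bigl((X+Y)T\bigr)\in E_n(S_f[Y]),
\]
so that $\theta(0)=1$ and $v(XT)\theta(Y)=v((X+Y)T)$ over $S_f[Y]$. Take $N$ and $\tilde\theta$ from Lemma~\ref{lem:B}. The row
\[
\omega(Y)=v\bigl((X+f^NY)T\bigr)-v(XT)\tilde\theta(Y)
\]
over $S[Y]$ vanishes at $Y=0$, and its image over $S_f[Y]$ is zero. So $\omega=Y\omega'$, and $\omega'$ vanishes over $S_f[Y]$, i.e.\ $f^{N'}\omega'=0$ for some $N'$. Then $\omega(f^{N'}Y)=f^{N'}Y\,\omega'(f^{N'}Y)=0$. With $L=N+N'$ we obtain, substituting elements of $A$ for $X$ and $Y$,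
\[
v\bigl((x+f^Ly)T\bigr)\in v(xT)\,E_n(D[T])\qquad\text{for all }x,y\in A .
\]
Any larger $L$ works too, so take one $L$ for all $f_j$. Write $1=\sum_jy_jf_j^L$ with $y_j\in A$ and put $x_j=\sum_{i\le j}y_if_i^L$. Then $v(x_jT)\in v(x_{j-1}T)E_n(D[T])$ for $j=1,\dots,q$, where $x_0=0$ and $x_q=1$. As $v(0)=e_1$, this gives $v(T)\in e_1E_n(D[T])$.
\end{proof}

In Section~\ref{sec:example} we had $\delta=e_{31}(-x)e_{13}(-\tau)e_{31}(x)$, a conjugate of an elementary matrix with entry in $I$. The last lemma deals with products of such conjugates; it trades the exponent $4k$ for $k$.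

\begin{lemma}\label{lem:D}
Let $R$ be a ring, $s\in R$, $k\ge1$, $I=s^{4k}R$, $D=R\times_{R/I}R$ and $\gamma=(\gamma_1,\gamma_2)\in E_n(D)$. Then $\gamma_1\gamma_2^{-1}$ is a product of matrices $e_{1j}(z)$ and $e_{j1}(z)$ with $j\ge2$ and $z\in s^kR$.
\end{lemma}

\begin{proof}
Write $\gamma=\prod_le_{i_lj_l}((x_l,y_l))$ with $z_l=x_l-y_l\in I$, and put $\beta_l=\prod_{l'<l}e_{i_{l'}j_{l'}}(y_{l'})$. Then
\[
\gamma_1=\prod_le_{i_lj_l}(z_l)\,e_{i_lj_l}(y_l)=\Bigl(\prod_l\beta_l\,e_{i_lj_l}(z_l)\,\beta_l^{-1}\Bigr)\gamma_2 .
\]
By \eqref{eq:suslin}, with $\beta_l$ in the role of the conjugating matrix, each conjugate is a product of matrices $1+z_lc\,u(u_\beta e_\alpha-u_\alpha e_\beta)$ over $R$, and $z_lc\in s^{2k}\cdot s^{2k}R$. By Lemma~\ref{lem:A}, applied with the factors $s^{2k}$ and an element of $s^{2k}R$, these are products of matrices $e_{ij}(x)$ with $x\in s^{2k}R$. If $i=1$ or $j=1$, this is of the desired form. Otherwise write $x=s^{2k}x'$ and use $e_{ij}(s^{2k}x')=[e_{i1}(s^k),e_{1j}(s^kx')]$, where $[g,h]=ghg^{-1}h^{-1}$.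
\end{proof}

\section{Reduced rings and elementary transitivity}\label{sec:strong}

\begin{lemma}\label{lem:sred}
Let $R$ be reduced and as in Theorem~\ref{thm:strong}, and let $P$ be a projective $R$-module of constant rank $d$. There is a homogeneous nonzerodivisor $s\in R$ of positive degree with $P_s$ free.
\end{lemma}

\begin{proof}
Let $\mathfrak p_1,\dots,\mathfrak p_l$ be the minimal primes of $R$. They are homogeneous, $\bigcap\mathfrak p_i=0$, and $\bigcup\mathfrak p_i$ is the set of zerodivisors. We find a suitable element $z_i$ for each component, vanishing on the other components, and add these elements.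

Fix $i$. The homogeneous ideal $R_+\cap\bigcap_{j\ne i}\mathfrak p_j$ is not contained in $\mathfrak p_i$, since $R_+\not\subset\mathfrak p_i$ and $\mathfrak p_j\not\subset\mathfrak p_i$ for $j\ne i$. So it contains a homogeneous $x_i\notin\mathfrak p_i$ of positive degree. By Lemma~\ref{lem:s} for $R/\mathfrak p_i$ and $P/\mathfrak p_iP$ there is a homogeneous $h_i\in R\setminus\mathfrak p_i$ such that $(P/\mathfrak p_iP)_{h_i}$ is free. Put $z_i=x_ih_i$. Then $z_i\in\bigcap_{j\ne i}\mathfrak p_j$ and $z_i\notin\mathfrak p_i$. Since $z_i\mathfrak p_i\subset\bigcap_j\mathfrak p_j=0$, we have $R_{z_i}=(R/\mathfrak p_i)_{z_i}$ and $P_{z_i}=(P/\mathfrak p_iP)_{z_i}$, which is free of rank $d$.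

Replacing the $z_i$ by powers we may assume that they have the same degree. Put $s=\sum z_i$. It is homogeneous of positive degree, and $s\equiv z_i\not\equiv0\bmod\mathfrak p_i$ for every $i$, so $s$ is a nonzerodivisor. For $i\ne j$ we have $z_iz_j\in\bigcap_q\mathfrak p_q=0$, hence $sz_i=z_i^2$. So the elements $z_i/s$ of $R_s$ are orthogonal idempotents with sum $1$, and the corresponding factors of $R_s$ are $R_{sz_i}=R_{z_i}$. Thus $R_s=\prod R_{z_i}$, and $P_s$, free of rank $d$ over each factor, is free.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]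
With $s$ from Lemma~\ref{lem:sred} we are in the setup of Definition~\ref{setup}, where we choose $m=4k$ with $k\ge\max(1,\ell)$. Let $(a,p)\in\operatorname{Um}(R\oplus P)$. By Lemma~\ref{lem:rows} we may assume, up to $E(R\oplus P)$, that $(a,p)$ has a coordinate row $r\in\operatorname{Um}_{d+1}(R)$ with $r\equiv e_1\bmod I$. Let $D$ and $v=(r,e_1)$ be as in Section~\ref{sec:double}.

Every $\mathfrak m\in\operatorname{Max}A$ contains a nonzerodivisor of $D$. Indeed, for each minimal prime $\mathfrak p_i$ of $R$ the ring $A/(\mathfrak p_i\cap A)=(R/\mathfrak p_i)_0$ is not a field, so $\mathfrak m\not\subset\mathfrak p_i\cap A$. By prime avoidance some $b\in\mathfrak m$ lies outside all $\mathfrak p_i$. As $R$ is reduced, $b$ is a nonzerodivisor of $R$, hence of $D$ by Lemma~\ref{lem:double}(2).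

So Proposition~\ref{prop:GL}(1) applies, and the row $v(T)$ satisfies the hypotheses of Lemma~\ref{lem:C} with $n=d+1\ge3$. We obtain $v(T)\in e_1E_{d+1}(D[T])$. At $T=1$ this says $v\gamma=e_1$ for some $\gamma=(\gamma_1,\gamma_2)\in E_{d+1}(D)$. By Lemma~\ref{lem:double}(4), $\delta=\gamma_1\gamma_2^{-1}$ satisfies $r\delta=e_1$, and by Lemma~\ref{lem:D} it is a product of matrices $e_{1j}(z)$, $e_{j1}(z)$ with $j\ge2$ and $z\in s^kR$. In the coordinates of Lemma~\ref{lem:return} these act by
\[
e_{1j}(z)\colon\ (y,q)\mapsto(y,\,q+yz\,p_{j-1}),\qquad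
e_{j1}(z)\colon\ (y,q)\mapsto(y+z\pi_{j-1}(q),\,q),
\]
and $z\pi_{j-1}\in P^*$ because $k\ge\ell$. So both are transvections of $R\oplus P$, and $\delta$ acts as an element of $E(R\oplus P)$ that sends $(a,p)$ to $(1,0)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
If $R$ is reduced, combine (a) with Lemma~\ref{lem:cancel}. In general let $\mathfrak N$ be the nilradical of $R$, which is homogeneous as an intersection of homogeneous primes. The ring $R/\mathfrak N$ satisfies the hypotheses with the same $d$, so $P\oplus R^n\cong Q\oplus R^n$ implies $P/\mathfrak NP\cong Q/\mathfrak NQ$. Since $P$ is projective, this isomorphism lifts to a homomorphism $P\to Q$, which is surjective by Nakayama's lemma, as $\mathfrak N$ is nilpotent. It splits, and its kernel is projective of rank $0$, hence zero, because $P$ and $Q$ have the same rank. So $P\cong Q$.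
\end{proof}

\section{Range of the theorems}\label{sec:range}

Ranks larger than $d$ are covered by Bass's theorem. For the other hypotheses, let
\[
A=\mathbb R[x,y,z]/(x^2+y^2+z^2-1),\qquad \mathcal T=\ker\bigl((x,y,z)\colon A^3\to A\bigr).
\]
The map $(x,y,z)$ is a split surjection, so $\mathcal T\oplus A\cong A^3$ and $\mathcal T$ has rank $2$. A basis of $\mathcal T$ would give two tangent vector fields on $S^2$ that are linearly independent at every point. Since the tangent bundle of $S^2$ is nontrivial, $\mathcal T$ is not free.

\begin{remark}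
\emph{The rank cannot be lowered to $d-1$ in general.} Let $R=A[t]$ with $\deg t=1$, so $d=3$. Then $\mathcal T\otimes_AR$ has rank $2=d-1$ and $(\mathcal T\otimes_AR)\oplus R\cong R^3$. It is not free, since setting $t=0$ would make $\mathcal T$ free.
\end{remark}

\begin{remark}
\emph{The grading must be nontrivial.} For $R=R_0=A$ we have $d=2$, and $\mathcal T$ has rank $2=d$ and is not cancellative. In the proof, $R_+\ne0$ provides the element $s$ of positive degree.
\end{remark}

\begin{thebibliography}{9}
\bibitem{Ban} Sourjya Banerjee, \emph{Stability theorems for positively graded domains and a question of Lindel}, arXiv:2306.12778 (2023).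
\bibitem{Bass} Bass, \emph{Algebraic K-theory}.
\bibitem{BH} Bruns and Herzog, \emph{Cohen--Macaulay Rings}.
\bibitem{Quillen} Quillen, \emph{Projective modules over polynomial rings}, Invent. Math. 36 (1976).
\end{thebibliography}

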